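# Finitely many point forces, finitely many bars: trusses in the optimal vault problem

## 1. A guess: straight bars between forces and supports

A vault stands over a plan $\Omega\subset\mathbb R^2$, is supported along the boundary of $\Omega$, works in pure compression, and carries finitely many vertical point forces. How should the material be arranged? The answer one would first guess is: in finitely many straight bars, each joining two points that are either loaded or on the boundary. No extra joints, no curved members, no continuous sheet.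

We need the mathematical problem before we can test the guess. Let $\Omega\subset\mathbb R^2$ be a bounded domain and $f$ a Radon measure on $\overline\Omega$, the load. Let $\mathcal S^2_+$ be the cone of symmetric positive semi-definite $2\times2$ matrices, and $e(\varphi)=\frac12(\nabla\varphi+\nabla\varphi^T)$ the symmetric gradient of a vector field. The problem is
$$(\mathcal P)\qquad \min\Big\{\int_{\overline\Omega}\mathrm{Tr}\,\sigma+\int_{\overline\Omega}\sigma^{-1}q\cdot q:\ \sigma\in\mathcal M(\overline\Omega;\mathcal S^2_+),\ q\in\mathcal M(\overline\Omega;\mathbb R^2),\ -\mathrm{div}\,\sigma=0,\ -\mathrm{div}\,q=f\ \text{in }\Omega\Big\}.$$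
The unknowns are measures. Two things need to be said precisely.

**Definition (cost).** For any nonnegative measure $\mu$ dominating $|\sigma|+|q|$,
$$\int\sigma^{-1}q\cdot q=\int j\Big(\frac{d\sigma}{d\mu},\frac{dq}{d\mu}\Big)d\mu,\qquad j(S,b)=\begin{cases}S^{-1}b\cdot b & b\in\operatorname{Ran}S,\\ +\infty&\text{otherwise,}\end{cases}$$
with $S^{-1}$ the inverse on the range of $S$.

**Definition (equilibrium).** The equations mean
$$\int\sigma:e(\varphi)=0,\qquad \int q\cdot\nabla\psi=\int\psi\,df$$
for all smooth $\varphi:\mathbb R^2\to\mathbb R^2$ and $\psi:\mathbb R^2\to\mathbb R$ vanishing on $\partial\Omega$. A pair $(\sigma,q)$ satisfying them is called *admissible*.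

**Example (one bar).** For $x^-\ne x^+$ let $\ell=|x^+-x^-|$, $\tau=(x^+-x^-)/\ell$ and
$$\sigma^{x^-,x^+}=\tau\otimes\tau\,\mathcal H^1|_{[x^-,x^+]}.$$
Take $\sigma=s\,\sigma^{x^-,x^+}$ with $s>0$ and $q=r\,\tau\,\mathcal H^1|_{[x^-,x^+]}$. With $\mu=\mathcal H^1|_{[x^-,x^+]}$ the densities are $s\,\tau\otimes\tau$ and $r\tau$; the range of $s\,\tau\otimes\tau$ is $\mathbb R\tau$, so $j=r^2/s$, and the cost of the bar is
$$s\ell+\frac{r^2\ell}{s}.\tag{1}$$
If the density of $q$ were not parallel to $\tau$, the cost would be $+\infty$. Since $\tau\otimes\tau:e(\varphi)=\tau\cdot\nabla\varphi\,\tau$ is the derivative of $\langle\varphi,\tau\rangle$ along the bar,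
$$\int\sigma:e(\varphi)=s\langle\varphi(x^+)-\varphi(x^-),\tau\rangle,\qquad\int q\cdot\nabla\psi=r\big(\psi(x^+)-\psi(x^-)\big).\tag{2}$$
So for several bars, $-\mathrm{div}\,\sigma=0$ says that the axial forces balance at each node not on $\partial\Omega$, and $-\mathrm{div}\,q=f$ says that the numbers $r$ add up, with orientation, to the load at each such node.

The guess now reads as follows. It is posed as a conjecture in Karol Bołbotowski, "Optimal vault problem -- form finding through 2D convex program", arXiv:2104.07148 (2021).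

**Claim.** Let $f=\sum_{j=1}^NP_j\delta_{x_j}$ with distinct $x_j\in\overline\Omega$ and $P_j\ne0$. Then there is a minimizer $(\sigma,q)$ of $(\mathcal P)$ with
$$\sigma=\sum_{k=1}^Ms_k\,\sigma^{x_k^-,x_k^+},\qquad M<\infty,\quad s_k>0,\quad x_k^\pm\in\partial\Omega\cup\{x_1,\dots,x_N\}.$$

The claim is true for every bounded domain $\Omega$: no convexity and no boundary regularity are needed, and the $P_j$ may have any signs. The mechanical reading is that the optimal vault is a grid-shell with finitely many bars. We call a $\sigma$ of this form *truss-like*.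

Loads on $\partial\Omega$ do not enter $(\mathcal P)$, because test functions vanish there. So we set $X=\{x_j\}\cap\Omega$ and relabel: $X=\{x_1,\dots,x_n\}$, with loads $P_1,\dots,P_n\ne0$. If $n=0$, then $\sigma=0$, $q=0$ has cost $0$ and is a minimizer with $M=0$. From now on $n\ge1$.

## 2. A lower bound from pairs of fields $(u,w)$

To test whether a truss is optimal we need a way to bound the cost of *every* admissible pair from below.

**Formula for $j$.** For $S\in\mathcal S^2_+$ and $b\in\mathbb R^2$,
$$j(S,b)=\sup_{c\in\mathbb R^2}\{2b\cdot c-Sc\cdot c\}.$$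
Indeed, if $b=Sc_0$, then $2b\cdot c-Sc\cdot c=Sc_0\cdot c_0-S(c-c_0)\cdot(c-c_0)$, with maximum $Sc_0\cdot c_0=S^{-1}b\cdot b$. If $b\notin\operatorname{Ran}S=(\ker S)^\perp$, there is $k\in\ker S$ with $b\cdot k>0$, and $c=\lambda k$ with $\lambda\to\infty$ gives $+\infty$. As a supremum of linear functions of $(S,b)$, $j$ is convex and positively 1-homogeneous (so the cost does not depend on $\mu$), hence subadditive; and $c=0$ shows $j\ge0$. Choosing $c=\beta/2$ gives
$$j(S,b)\ \ge\ b\cdot\beta-\tfrac14S\beta\cdot\beta\qquad\forall\beta\in\mathbb R^2.\tag{3}$$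

**Lemma 1 (weak duality).** Let $u:\mathbb R^2\to\mathbb R^2$ and $w:\mathbb R^2\to\mathbb R$ be smooth, vanish on $\partial\Omega$, and satisfy
$$e(u)+\tfrac14\nabla w\otimes\nabla w\le I\quad\text{on }\overline\Omega.\tag{4}$$
Then every admissible pair costs at least $\sum_{i=1}^nP_iw(x_i)$.

*Proof.* Suppose the cost is finite, let $\mu$ dominate, and write $S=d\sigma/d\mu$, $b=dq/d\mu$. Since $S\ge0$, (4) gives $\mathrm{Tr}\,S\ge S:e(u)+\frac14S\nabla w\cdot\nabla w$. By (3) with $\beta=\nabla w$, $j(S,b)\ge b\cdot\nabla w-\frac14S\nabla w\cdot\nabla w$. Add and integrate; the terms $\frac14S\nabla w\cdot\nabla w$ cancel: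
$$\int\mathrm{Tr}\,\sigma+\int\sigma^{-1}q\cdot q\ \ge\ \int\sigma:e(u)+\int q\cdot\nabla w=0+\sum_iP_iw(x_i).\qquad\square$$

The easiest choice is $u=0$, when (4) says $|\nabla w|\le2$. Consider one force $P$ at $x\in\Omega$, put $\rho=\operatorname{dist}(x,\partial\Omega)$, and for small $\eta>0$ choose a smooth $h_\eta:[0,\infty)\to[0,\rho]$ with $-1\le h_\eta'\le0$, $h_\eta'=0$ on $[0,\eta]\cup[\rho-\eta,\infty)$, $h_\eta'=-1$ on $[2\eta,\rho-2\eta]$, $h_\eta=0$ on $[\rho-\eta,\infty)$. Then $h_\eta(0)\ge\rho-4\eta$. The function $w(y)=2\,\mathrm{sgn}(P)h_\eta(|y-x|)$ is smooth, has compact support in $\Omega$, and $|\nabla w|\le2$. Lemma 1 and $\eta\to0$ give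
$$\text{cost}\ \ge\ 2|P|\operatorname{dist}(x,\partial\Omega).\tag{5}$$

## 3. Discs and a triangle by hand

**Force at the center of a disc of radius $R$.** Use two opposite radii, oriented with $x^+=0$, with $s=|P|/2$ and $r=P/2$ in each. The axial forces balance at $0$ and the fluxes add up to $P$. By (1) each bar costs $R(\frac{|P|}2+\frac{|P|}2)$, in total $2|P|R$. This is the bound (5), so the truss is optimal. It is far from unique: the continuous fan
$$\sigma=\frac{|P|}{2\pi|x|}e_r\otimes e_r\,dx,\qquad q=-\frac P{2\pi|x|}e_r\,dx$$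
is admissible. For $\sigma$, which is even, $\int\sigma:e(\varphi)=\frac{|P|}{2\pi}\int_0^{2\pi}\langle\varphi(Re_r)-\varphi(0),e_r\rangle d\theta=0$; for $q$, $\int q\cdot\nabla\psi=-\frac P{2\pi}\int_0^{2\pi}(\psi(Re_r)-\psi(0))\,d\theta=P\psi(0)$. Its cost is $|P|R+|P|R$. So a minimizer need not be truss-like, and only an existence statement can be true.

**Force at the center of an equilateral triangle of inradius $\rho$.** Drop the three perpendiculars to the sides and put $s=|P|/3$, $r=P/3$ in each. They are at mutual angles $120^\circ$, so forces balance, and the cost is $3\cdot\rho\cdot\frac{2|P|}3=2|P|\rho$, again the bound (5). The next computation shows that a single chord through the center costs more: its best cost is $2|P|\sqrt{ab}$, where $a,b\ge\rho$ are its two parts, and $a=b=\rho$ is impossible since no two tangency points are opposite. Three bars at one force can be needed.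

**One force on a chord.** Let a chord through $x$ have parts of lengths $a,b$. Balance forces the same $s$ in both bars. With $r_1+r_2=P$, Cauchy–Schwarz gives $P^2\le(r_1^2a+r_2^2b)(\frac1a+\frac1b)$, with equality for $r_1a=r_2b$. So the cost, minimized over $r_1,r_2$ and then over $s$, is
$$\min_{s>0}\Big\{s(a+b)+\frac1s\,\frac{P^2ab}{a+b}\Big\}=2|P|\sqrt{ab}.$$

**Force off center in a disc.** Let $\Omega$ be the disc of radius $R$ about $0$ and $x\ne0$ a point in it. For every chord through $x$, $ab=R^2-|x|^2$ (power of a point). So *all* chords have the same cost $2|P|\sqrt{R^2-|x|^2}$. But (5) gives only $2|P|(R-|x|)$, which is strictly smaller. Either the chords are not optimal, or $u=0$ is too poor a choice. Keep this case in mind.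

**Two equal forces in a disc.** Put $P$ at both points $(\pm d,0)$, $0<d<R$. Two separate chords, each used as above, cost $4|P|\sqrt{R^2-d^2}$ together. Alternatively, use the horizontal diameter for both: one value $s$ along its whole length $2R$, flux $r=P$ in each outer bar (oriented towards the force) and $r=0$ in the middle bar. The cost is
$$\min_{s>0}\Big\{2Rs+\frac{2P^2(R-d)}s\Big\}=4|P|\sqrt{R(R-d)},$$
which is smaller, since $R<R+d$. So bars joining two forces do help. Is this truss optimal? We return to it in Section 9.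

## 4. From fields on $\Omega$ to inequalities between pairs of points

The natural plan is to maximize the bound of Lemma 1 over $(u,w)$ and to read off the bars from where (4) is tight. Optimal fields can be rough, and nothing in this plan by itself produces a *finite* set of bars. But one consequence of (4) involves only two points.

Let $(u,w)$ satisfy (4) and let $[a',a]\subset\overline\Omega$ have length $\ell$ and direction $\tau=(a-a')/\ell$. Along the segment, $\langle u,\tau\rangle'=e(u)\tau\cdot\tau\le1-\frac14(w')^2$. Integrate and use $(\int w')^2\le\ell\int(w')^2$; with $\Delta$ denoting the difference of values at $a$ and $a'$ we get $\langle\Delta u,\tau\rangle\le\ell-\frac{(\Delta w)^2}{4\ell}$, that is,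
$$\langle\Delta u,\Delta a\rangle+\tfrac14(\Delta w)^2\le|\Delta a|^2.\tag{6}$$
Conversely, if smooth fields satisfy (6) for all pairs of points, take the pair $x,\ x+h\xi$, divide by $h^2$ and let $h\to0$: $\langle\nabla u\,\xi,\xi\rangle+\frac14(\nabla w\cdot\xi)^2\le|\xi|^2$, which is (4).

The bound in Lemma 1 uses only the values $w(x_i)$. So here is a tempting reduction: keep only the unknowns $u_i=u(x_i)$, $w_i=w(x_i)$, put $u=w=0$ on $\partial\Omega$, impose (6) only for pairs in $X\cup\partial\Omega$, and maximize $\sum P_iw_i$. This is a convex program with $3n$ unknowns. Its optimality conditions will involve at most $3n$ active pairs, hence at most $3n$ bars.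

The reduction stops at one exact point. We have *fewer* constraints than (4), so the maximum may be larger than what fields can give. Two-point data do price trusses with nodes in $X\cup\partial\Omega$ (by the identity (13) below), but say nothing about a competitor with other joints or with a diffuse $\sigma$. For that we must **extend** the data from $X\cup\partial\Omega$ to fields satisfying (4).

If $u\equiv0$, (6) says $|\Delta w|\le2|\Delta a|$; at a new point the admissible values of $w$ form an intersection of intervals, pairwise intersection suffices, and Lipschitz extension of a scalar function is elementary. But the off-center force shows that $u$ matters. For $u\ne0$, each old point $a$ restricts the new value $(u(y),w(y))\in\mathbb R^3$ to a convex set bounded by a paraboloid, and pairwise intersecting convex sets in $\mathbb R^3$ need not have a common point (think of the three sides of a triangle). Regularity is a second issue: $u(a)=(-\mathrm{sgn}\,a_1,0)$, $w=0$ satisfies $\langle\Delta u,\Delta a\rangle\le0$, hence (6) for all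 pairs, and yet jumps. The third issue is that smoothing must not spoil the zero boundary values. Section 7 deals with all three. First we set up the finite program.

## 5. The finite convex program and the segments it can see

Let $D=\operatorname{diam}\Omega$. For $z=(u_i,w_i)_{i\le n}\in(\mathbb R^2\times\mathbb R)^n=\mathbb R^{3n}$ and $y\in\mathbb R^2$ put
$$g_{i,y}(z)=\langle u_i,x_i-y\rangle+\tfrac14w_i^2-|x_i-y|^2,$$
$$g_{ij}(z)=\langle u_i-u_j,x_i-x_j\rangle+\tfrac14(w_i-w_j)^2-|x_i-x_j|^2.$$
These are convex functions of $z$. Let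
$$C=\{z:\ g_{i,y}(z)\le0\ \ \forall i,\ \forall y\in\partial\Omega;\quad g_{ij}(z)\le0\ \ \forall i<j\},\qquad V=\sup_{z\in C}L(z),\quad L(z)=\sum_{i=1}^nP_iw_i.$$

**Theorem 1.** $\min(\mathcal P)=V$. There is a minimizer $(\sigma,q)$ of $(\mathcal P)$ with $\sigma=\sum_{k=1}^Ms_k\sigma^{x_k^-,x_k^+}$, $s_k>0$, $M\le3n$, $x_k^+\in X$, $x_k^-\in X\cup\partial\Omega$ and $[x_k^-,x_k^+]\subset\overline\Omega$. In particular the Claim of Section 1 holds.

The program imposes (6) for all pairs, including pairs whose segment leaves $\overline\Omega$. Bars outside $\overline\Omega$ are not allowed, so we must know that such pairs are never active.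

**Lemma 2.** Let $z\in C$.

(a) $g_{i,y}(z)\le0$ for all $y\in\mathbb R^2\setminus\Omega$. If $g_{i,y}(z)=0$ with $y\in\partial\Omega$, then $[x_i,y)\subset\Omega$.

(b) If $g_{ij}(z)=0$, then $[x_i,x_j]\subset\overline\Omega$.

(c) $|u_i|\le D$ and $w_i^2\le8D^2$. Hence $C$ is compact and convex, and $V$ is attained.

*Proof.* We use that $\ell\mapsto\ell-c/\ell$ is strictly increasing on $(0,\infty)$ for $c\ge0$.

(a) Let $y\notin\Omega$, $\ell=|x_i-y|$, $\tau=(x_i-y)/\ell$, and let $y'$ be the first point outside $\Omega$ on the way from $x_i$ to $y$. Then $y'\in\partial\Omega$, $a:=|x_i-y'|\in(0,\ell]$ and $x_i-y'=a\tau$. Dividing $g_{i,y'}(z)\le0$ by $a$,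
$$\langle u_i,\tau\rangle\le a-\frac{w_i^2}{4a}\le\ell-\frac{w_i^2}{4\ell},$$
where the last inequality is strict if $a<\ell$. Multiplying by $\ell$ gives $g_{i,y}(z)\le0$. If $y\in\partial\Omega$ and $g_{i,y}(z)=0$, then $a=\ell$, so $y'=y$ and $[x_i,y)\subset\Omega$.

(b) Suppose $[x_i,x_j]\not\subset\overline\Omega$. Let $\ell=|x_i-x_j|$, $\tau=(x_i-x_j)/\ell$. Let $y$ be the first point outside $\Omega$ going from $x_i$ towards $x_j$, $y'$ the first one going from $x_j$ towards $x_i$, and $a=|x_i-y|$, $b=|x_j-y'|$. Then $y,y'\in\partial\Omega$ and $a,b>0$. Seen from $x_i$, $y'$ is the last point outside $\Omega$, so $a\le\ell-b$. If $a+b=\ell$, then $y=y'$ and the segment minus this one boundary point lies in $\Omega$, so the segment lies in $\overline\Omega$, against the assumption. So $a+b<\ell$. Since $x_i-y=a\tau$ and $x_j-y'=-b\tau$, the constraints at $(i,y)$ and $(j,y')$ say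
$$\langle u_i,\tau\rangle\le a-\frac{w_i^2}{4a},\qquad-\langle u_j,\tau\rangle\le b-\frac{w_j^2}{4b}.$$
By Cauchy–Schwarz $\frac{(w_i-w_j)^2}{a+b}\le\frac{w_i^2}a+\frac{w_j^2}b$. Adding,
$$\langle u_i-u_j,\tau\rangle\le a+b-\frac{(w_i-w_j)^2}{4(a+b)}<\ell-\frac{(w_i-w_j)^2}{4\ell},$$
that is, $g_{ij}(z)<0$.

(c) For a unit vector $\tau$ let $y\in\partial\Omega$ be the first exit point from $x_i$ in direction $-\tau$, so $x_i-y=a\tau$ with $0<a\le D$. Then $\langle u_i,\tau\rangle\le a-\frac{w_i^2}{4a}\le D$. As $\tau$ is arbitrary, $|u_i|\le D$. Then $w_i^2\le4a^2-4a\langle u_i,\tau\rangle\le8D^2$. The set $C$ is an intersection of closed convex sets and contains $0$. $\square$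

## 6. Multipliers become bars

Fix a maximizer $z^*=(u^*,w^*)\in C$ of $L$. Since $0\in C$, $L(z^*)=V\ge0$. There are infinitely many constraints, so we derive the multiplier rule by hand. We write $L$ also for the vector representing the linear function $L$.

**Lemma 3.** There are finitely many constraints $g_{t_1},\dots,g_{t_M}$, $M\le3n$, active at $z^*$ (that is, $g_{t_k}(z^*)=0$), and $\lambda_k>0$, with $L=\sum_k\lambda_k\nabla g_{t_k}(z^*)$.

*Proof.* **Step 1: the cone of active gradients is closed.** The index set $T=(\{1,\dots,n\}\times\partial\Omega)\sqcup\{(i,j):i<j\}$ is compact, and $(t,z)\mapsto g_t(z)$, $\nabla g_t(z)$ are continuous. At $z=0$ we have $g_t(0)\le-c<0$ on $T$ for some $c>0$, because $g_t(0)$ is minus a squared distance between distinct points. Let $T^*$ be the compact set of active indices and $H=\operatorname{conv}\{\nabla g_t(z^*):t\in T^*\}$, which is compact. By convexity,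
$$\langle\nabla g_t(z^*),-z^*\rangle\le g_t(0)-g_t(z^*)\le-c\qquad(t\in T^*).\tag{7}$$
So $\langle h,z^*\rangle\ge c$ on $H$, and $0\notin H$. Let $K$ be the convex cone generated by $H$ ($K=\{0\}$ if $T^*=\emptyset$). It is closed: if $\alpha_\nu h_\nu$ converges with $\alpha_\nu\ge0$, $h_\nu\in H$, then $\alpha_\nu$ is bounded because $|h_\nu|$ is bounded below, and we pass to convergent subsequences.

**Step 2: if $L\notin K$, some direction improves $L$ and strictly decreases all active constraints.** Separation of $L$ from the closed convex cone $K$ gives $d$ with $\langle L,d\rangle>0$ and $\langle h,d\rangle\le0$ on $K$. For small $\theta>0$ the vector $d'=d-\theta z^*$ satisfies $\langle L,d'\rangle>0$ and, by (7), $\langle\nabla g_t(z^*),d'\rangle\le-\theta c$ for $t\in T^*$.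

**Step 3: moving along $d'$ stays in $C$.** We claim $z^*+sd'\in C$ for small $s>0$. Otherwise there are $s_\nu\downarrow0$ and, after passing to a subsequence, $t_\nu\to t$ in $T$ with $g_{t_\nu}(z^*+s_\nu d')>0$. In the limit $g_t(z^*)\ge0$, so $t\in T^*$. By convexity and $g_{t_\nu}(z^*)\le0$,
$$0<g_{t_\nu}(z^*+s_\nu d')\le g_{t_\nu}(z^*)+s_\nu\langle\nabla g_{t_\nu}(z^*+s_\nu d'),d'\rangle\le s_\nu\langle\nabla g_{t_\nu}(z^*+s_\nu d'),d'\rangle.$$
The last scalar product tends to $\langle\nabla g_t(z^*),d'\rangle<0$, a contradiction. But $L(z^*+sd')>L(z^*)$ contradicts maximality. So $L\in K$.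

**Step 4: at most $3n$ terms.** Carathéodory's theorem for cones says that an element of the convex cone generated by a set in $\mathbb R^{3n}$ is a combination, with positive coefficients, of at most $3n$ elements of the set. $\square$

**Building the truss.** For each $k$ let $x_k^+=x_i$, and $x_k^-=y$ if $t_k=(i,y)$, or $x_k^-=x_j$ if $t_k=(i,j)$. Put $\ell_k=|x_k^+-x_k^-|>0$ and $\tau_k=(x_k^+-x_k^-)/\ell_k$. For a function $\psi$ on $X\cup\partial\Omega$ write $\Delta_k\psi=\psi(x_k^+)-\psi(x_k^-)$, and extend $u^*,w^*$ by $0$ to $\partial\Omega$. The derivative of $g_{t_k}$ at $z^*$ in the direction $(\varphi(x_i),\psi(x_i))_i$, where $\varphi,\psi$ vanish on $\partial\Omega$, is $\ell_k\langle\Delta_k\varphi,\tau_k\rangle+\frac12\Delta_kw^*\Delta_k\psi$. So Lemma 3 says: for all $\varphi,\psi$ on $X\cup\partial\Omega$ vanishing on $\partial\Omega$, with values in $\mathbb R^2$ and $\mathbb R$,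
$$\sum_k\lambda_k\Big(\ell_k\langle\Delta_k\varphi,\tau_k\rangle+\tfrac12\Delta_kw^*\,\Delta_k\psi\Big)=\sum_iP_i\psi(x_i).\tag{8}$$
Activity says
$$\ell_k^2=\ell_k\langle\Delta_ku^*,\tau_k\rangle+\tfrac14(\Delta_kw^*)^2.\tag{9}$$
Equation (8) looks like (2) summed over bars: the part with $\varphi$ is equilibrium of $\sigma$ and the part with $\psi$ is equilibrium of $q$. So define
$$\sigma=\sum_ks_k\,\sigma^{x_k^-,x_k^+},\quad s_k=\lambda_k\ell_k>0,\qquad q=\sum_kr_k\,\tau_k\,\mathcal H^1|_{[x_k^-,x_k^+]},\quad r_k=\tfrac12\lambda_k\Delta_kw^*.$$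
By Lemma 2(a),(b) all bars lie in $\overline\Omega$.

*Admissibility.* Let $\varphi,\psi$ be smooth and vanish on $\partial\Omega$. By (2) and (8) with $\psi=0$, $\int\sigma:e(\varphi)=\sum_k\lambda_k\ell_k\langle\Delta_k\varphi,\tau_k\rangle=0$. By (2) and (8) with $\varphi=0$, $\int q\cdot\nabla\psi=\sum_kr_k\Delta_k\psi=\sum_iP_i\psi(x_i)=\int\psi\,df$.

*Cost.* Bars may overlap, but $j$ is subadditive, so the cost is at most the sum of the bar costs (1). Using $s_k\ell_k=\lambda_k\ell_k^2$ and $r_k^2\ell_k/s_k=\frac14\lambda_k(\Delta_kw^*)^2$, then (9), then (8) with $(\varphi,\psi)=(u^*,w^*)$,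
$$\int\mathrm{Tr}\,\sigma+\int\sigma^{-1}q\cdot q\le\sum_k\lambda_k\Big(\ell_k^2+\tfrac14(\Delta_kw^*)^2\Big)=\sum_k\lambda_k\Big(\ell_k\langle\Delta_ku^*,\tau_k\rangle+\tfrac12(\Delta_kw^*)^2\Big)=V.\tag{10}$$

So a truss of the right kind costs at most $V$. For Theorem 1 it remains to show that **every** admissible pair costs at least $V$.

## 7. Completing the square: two-point data are 1-Lipschitz data

Here is the idea that makes the extension possible. Multiply (6) by $4$ and complete the square. With $p=2a-u$ we have $|\Delta p|^2=4|\Delta a|^2-4\langle\Delta a,\Delta u\rangle+|\Delta u|^2$, so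
$$|\Delta p|^2-|\Delta u|^2-(\Delta w)^2=4\Big(|\Delta a|^2-\langle\Delta a,\Delta u\rangle-\tfrac14(\Delta w)^2\Big).\tag{11}$$
Thus (6) holds for a pair if and only if $|\Delta(u,w)|\le|\Delta p|$. In the variable $p$ the data $(u,w)$ are a 1-Lipschitz map into $\mathbb R^3$, and extending such maps is the content of a classical theorem.

**Kirszbraun's theorem.** A 1-Lipschitz map from a subset of $\mathbb R^k$ to $\mathbb R^l$ (Euclidean norms) extends to a 1-Lipschitz map on $\mathbb R^k$. (M. D. Kirszbraun, Fund. Math. 22 (1934); Federer, *Geometric Measure Theory*, 2.10.43.)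

**Example (the off-center force).** Let $\Omega$ be the disc of radius $R$ about $0$, $h=\sqrt{R^2-|x|^2}$, $P>0$, and take $u(x)=2x$, $w(x)=2h$, and $u=w=0$ outside $\Omega$. For $|y|\ge R$, (6) for the pair $x,y$ reads $2|x|^2-2\langle x,y\rangle+R^2-|x|^2\le|x|^2-2\langle x,y\rangle+|y|^2$, i.e. $R^2\le|y|^2$: true, with equality on the whole circle. In the variable $p$: the point $x$ has $p=0$ with value $(2x,2h)$ of norm $2R$, and points with $|p|\ge2R$ have value $0$. An extension is visible, the cone
$$F(p)=\Big(1-\frac{|p|}{2R}\Big)_+(2x,2h).$$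
It is 1-Lipschitz because $|(2x,2h)|=2R$. Going back by $a=\frac12(p+F_1(p))$, the point $p=2R\rho e$ with $|e|=1$, $0\le\rho\le1$, corresponds to $a=\rho Re+(1-\rho)x$: the new fields are affine along each ray from $x$ to the boundary. The remaining steps below turn such an extension into the bound $2|P|h$, which is the cost of every chord.

The map $p\mapsto\frac12(p+F_1(p))$ need not be injective. For the jumping field $u(a)=(-\mathrm{sgn}\,a_1,0)$, $w=0$, the natural $F_1$ is $F_1(p)=(-\max(-1,\min(1,p_1)),0)$, and the whole strip $|p_1|\le1$ is mapped to the line $a_1=0$. Multiplying $F$ by $1-\varepsilon$ will cure this.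

Now the full argument. Recall that $z^*$ is a maximizer of $L$ on $C$.

**Step 1: making room near the boundary.** Purpose: mollification spreads supports, so we want data that vanish on a neighborhood of $\mathbb R^2\setminus\Omega$, at a small price. Let $2r_0=\min_i\operatorname{dist}(x_i,\mathbb R^2\setminus\Omega)>0$. For $0<\delta<r_0$ let
$$K_\delta=\{y:\operatorname{dist}(y,\mathbb R^2\setminus\Omega)\le\delta\},\qquad\gamma=\frac{3D\delta}{r_0^2},$$
with $\delta$ so small that $\gamma<1$. Put $z=(u,w)=(1-\gamma)z^*$. We claim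
$$g_{i,y}(z)\le0\quad\forall i,\ \forall y\in K_\delta;\qquad g_{ij}(z)\le0\quad\forall i<j.\tag{12}$$
The second part follows from convexity, since $g_{ij}(z^*)\le0$ and $g_{ij}(0)\le0$. If $y\notin\Omega$, the first part follows likewise, since $g_{i,y}(z^*)\le0$ by Lemma 2(a). If $y\in K_\delta\cap\Omega$, pick $y_0\in\partial\Omega$ with $|y-y_0|\le\delta$ (a nearest point of $\mathbb R^2\setminus\Omega$). Then
$$g_{i,y}(z^*)-g_{i,y_0}(z^*)=\langle u_i^*,y_0-y\rangle+|x_i-y_0|^2-|x_i-y|^2\le D\delta+2D\delta,$$
because $|u_i^*|\le D$ by Lemma 2(c) and $|x_i-y|,|x_i-y_0|\le D$. So $g_{i,y}(z^*)\le3D\delta$. Moreover $|x_i-y|\ge2r_0-\delta\ge r_0$, so $g_{i,y}(0)\le-r_0^2$. By convexity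
$$g_{i,y}(z)\le(1-\gamma)g_{i,y}(z^*)+\gamma g_{i,y}(0)\le3D\delta-\gamma r_0^2=0.$$

**Step 2: extension.** Purpose: obtain a 1-Lipschitz map on the whole plane. Let $A=X\cup K_\delta$, a disjoint union since $\delta<2r_0$. Put $u(x_i)=u_i$, $w(x_i)=w_i$, and $u=0$, $w=0$ on $K_\delta$. Then (6) holds for all $a,a'\in A$: for pairs in $X$ and for pairs in $X\times K_\delta$ by (12), for pairs in $K_\delta$ trivially. Put $p(a)=2a-u(a)$. By (11), $|\Delta u|^2+(\Delta w)^2\le|\Delta p|^2$. In particular $p(a)=p(a')$ implies equal values of $(u,w)$, so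
$$F(p(a)):=(u(a),w(a))$$
is a well-defined 1-Lipschitz map $p(A)\to\mathbb R^3$. Extend it by Kirszbraun's theorem to a 1-Lipschitz map $F=(F_1,F_2):\mathbb R^2\to\mathbb R^2\times\mathbb R$. Since $p(a)=2a$ on $K_\delta$, we have $F=0$ on $2K_\delta$. As $\mathbb R^2\setminus2K_\delta\subset2\Omega$ is bounded, $F$ has bounded support and is bounded.

**Step 3: smoothing and going back to $x$.** Purpose: produce smooth fields of $x$ with compact support in $\Omega$ and satisfying (4). For $0<\varepsilon<\min(\delta,1)$ let $F^\varepsilon=(1-\varepsilon)F*\rho_\varepsilon$, with $\rho_\varepsilon$ a standard mollifier supported in the ball of radius $\varepsilon$. Then $F^\varepsilon=(F_1^\varepsilon,F_2^\varepsilon)$ is smooth and $(1-\varepsilon)$-Lipschitz, and $F^\varepsilon\to F$ uniformly, because $|F*\rho_\varepsilon-F|\le\varepsilon$ and $F$ is bounded. Also $F^\varepsilon(2a)=0$ for $a\in K_{\delta/2}$: the value averages $F$ over $B(2a,\varepsilon)=2B(a,\varepsilon/2)$, and $B(a,\varepsilon/2)\subset K_\delta$. Let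
$$X^\varepsilon(p)=\tfrac12\big(p+F_1^\varepsilon(p)\big).$$
For each $x$ the equation $X^\varepsilon(p)=x$, i.e. $p=2x-F_1^\varepsilon(p)$, has exactly one solution, since the right side is a contraction in $p$. And $DX^\varepsilon=\frac12(I+DF_1^\varepsilon)$ is invertible since $\|DF_1^\varepsilon\|\le1-\varepsilon$. So, by the inverse function theorem, $X^\varepsilon$ is a $C^\infty$ diffeomorphism of $\mathbb R^2$. Define the smooth fields
$$u^\varepsilon=F_1^\varepsilon\circ(X^\varepsilon)^{-1},\qquad w^\varepsilon=F_2^\varepsilon\circ(X^\varepsilon)^{-1}.$$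

(i) *Support.* If $x\in K_{\delta/2}$, then $F^\varepsilon(2x)=0$, so $X^\varepsilon(2x)=x$ and $u^\varepsilon(x)=0$, $w^\varepsilon(x)=0$. Thus both fields are supported in the compact subset $\{\operatorname{dist}(\cdot,\mathbb R^2\setminus\Omega)\ge\delta/2\}$ of $\Omega$.

(ii) *Constraint.* If $x=X^\varepsilon(p)$, then $p=2x-F_1^\varepsilon(p)=2x-u^\varepsilon(x)$. Since $|\Delta p|^2\ge|\Delta F^\varepsilon|^2=|\Delta u^\varepsilon|^2+(\Delta w^\varepsilon)^2$, identity (11) with $a=x$ gives (6) for $(u^\varepsilon,w^\varepsilon)$ at all pairs of points of $\mathbb R^2$. As shown in Section 4, this implies (4) on $\mathbb R^2$.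

(iii) *Values at the loads: $w^\varepsilon(x_i)\to w_i$ as $\varepsilon\to0$.* Let $p^\varepsilon=(X^\varepsilon)^{-1}(x_i)$. These points are bounded, $|p^\varepsilon|\le2|x_i|+\sup|F|$. Let $\bar p$ be any limit point as $\varepsilon\to0$. By uniform convergence $\bar p+F_1(\bar p)=2x_i$. Also $p_i:=p(x_i)=2x_i-u_i$ satisfies $p_i+F_1(p_i)=2x_i$. So $\bar p$ and $p_i$ may differ, but $|\bar p-p_i|=|F_1(\bar p)-F_1(p_i)|$, and
$$|F_1(\bar p)-F_1(p_i)|^2+|F_2(\bar p)-F_2(p_i)|^2\le|\bar p-p_i|^2$$
forces $F_2(\bar p)=F_2(p_i)=w_i$. Hence $w^\varepsilon(x_i)=F_2^\varepsilon(p^\varepsilon)\to F_2(\bar p)=w_i$ along the corresponding subsequence. Every sequence $\varepsilon\to0$ has such a subsequence, always with limit $w_i$, so the whole family converges.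

**Step 4: conclusion.** Purpose: apply weak duality and remove the parameters. By (i) and (ii), Lemma 1 applies to $(u^\varepsilon,w^\varepsilon)$: every admissible pair costs at least $\sum_iP_iw^\varepsilon(x_i)$. Let $\varepsilon\to0$: by (iii) it costs at least $\sum_iP_iw_i=(1-\gamma)V$. Let $\delta\to0$, so that $\gamma\to0$: it costs at least $V$.

Together with (10), the truss of Section 6 is a minimizer and $\min(\mathcal P)=V$. This proves Theorem 1, and with it the Claim of Section 1. $\blacksquare$

## 8. Three bars per force cannot be improved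

**Theorem 2 (the bound $M\le3n$ is sharp for every $n$).** For every $n$ there is a bounded domain with smooth boundary such that, for any loads $P_1,\dots,P_n\ne0$ at suitable points $x_1,\dots,x_n\in\Omega$, every truss-like minimizer as in the Claim has $M\ge3n$.

The triangle of Section 3 suggests the construction: around each force, let a unit disc touch the boundary at exactly three points, at angles $120^\circ$.

*Proof.* Let $x_j=(10j,0)$, $\omega_k=(\cos\frac{2\pi k}3,\sin\frac{2\pi k}3)$, $y_{jk}=x_j+\omega_k$ for $k=1,2,3$. Let $\Omega$ be the open disc of radius $10n+10$ about $0$ minus the $3n$ closed discs of radius $\frac1{10}$ centered at $x_j+\frac{11}{10}\omega_k$. These small discs are disjoint and lie in the large disc, so $\Omega$ is a domain with smooth boundary. Let $B_j$ be the open unit disc about $x_j$. Each small disc about $x_j+\frac{11}{10}\omega_k$ touches $\overline B_j$ exactly at $y_{jk}$. So $B_j\subset\Omega$, the $\overline B_j$ are disjoint, and $\partial\Omega\cap\overline B_j=\{y_{j1},y_{j2},y_{j3}\}$.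

**Step 1: the value of the minimum.** For each $j$ take three bars $[y_{jk},x_j]$, oriented towards $x_j$, with $s=|P_j|/3$ and $r=P_j/3$. Since $\sum_k\omega_k=0$, they form an admissible pair, of total cost at most $2\sum_j|P_j|$ by (1). For the lower bound take $h_\eta$ from Section 2 with $\rho=1$ and
$$w_\eta(x)=\sum_j2\,\mathrm{sgn}(P_j)\,h_\eta(|x-x_j|),$$
which is smooth and compactly supported in $\Omega$, with $|\nabla w_\eta|\le2$. For an admissible pair of finite cost, (3) with $\beta=\nabla w_\eta$ and $\int q\cdot\nabla w_\eta=\sum_jP_jw_\eta(x_j)$ give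
$$\text{cost}-\sum_jP_jw_\eta(x_j)\ \ge\ \int\Big(\mathrm{Tr}\,S-\tfrac14S\nabla w_\eta\cdot\nabla w_\eta\Big)d\mu\ \ge0,$$
where the integrand is nonnegative. Since $P_jw_\eta(x_j)=2|P_j|h_\eta(0)$ and $1-4\eta\le h_\eta(0)\le1$, letting $\eta\to0$ gives $\min(\mathcal P)=2\sum_j|P_j|$.

**Step 2: where a minimizer lives.** For a minimizer the left side above tends to $0$ as $\eta\to0$. Outside $\bigcup_jB_j$ the integrand is $\mathrm{Tr}\,S$ for every $\eta$, so $\sigma=0$ there. On $\{\rho<|x-x_j|<1-\rho\}$, with $\rho\in(0,\frac12)$ fixed and $2\eta<\rho$, $\nabla w_\eta$ is radial of length $2$, so the integrand is $Se_\theta\cdot e_\theta$ with $e_\theta$ the angular unit vector about $x_j$. Hence $Se_\theta\cdot e_\theta=0$, so $Se_\theta=0$, $\mu$-a.e. there; as $\rho$ is arbitrary, $Se_\theta=0$ $\mu$-a.e. on $B_j\setminus\{x_j\}$.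

**Step 3: the bars of a truss-like minimizer.** Since $\sigma\ge s_k\sigma^{x_k^-,x_k^+}$, each bar inherits these properties. It lies in $\bigcup_jB_j$ up to an $\mathcal H^1$-null set, hence, taking closures, in the union of the disjoint compact sets $\overline B_j$; being connected, it lies in a single $\overline B_j$. At $\mathcal H^1$-a.e. of its points $\tau_k\cdot e_\theta=0$, so it lies on a line through $x_j$. Its endpoints are in $(\partial\Omega\cup X)\cap\overline B_j=\{x_j,y_{j1},y_{j2},y_{j3}\}$. No two of the $y_{jk}$ are collinear with $x_j$, so the bar is some $[x_j,y_{jk}]$.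

**Step 4: counting.** Let $S_{jk}\ge0$ be the total weight on $[x_j,y_{jk}]$. Testing equilibrium with $\varphi$ supported in $B_j$, $\varphi(x_j)$ arbitrary, gives by (2) $\sum_kS_{jk}\omega_k=0$, so $S_{j1}=S_{j2}=S_{j3}$. The common value is not $0$: otherwise $\sigma=0$ on $B_j$, hence $q=0$ on $B_j$ by finiteness of the cost ($j(0,b)=+\infty$ for $b\ne0$), which contradicts $-\mathrm{div}\,q=P_j\delta_{x_j}$ in $B_j$. So at least three bars meet each $x_j$. A bar in $\overline B_j$ is not in another $\overline B_{j'}$, so $M\ge3n$. $\square$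

## 9. Recognizing an optimal truss; one force

**Theorem 3 (optimality criterion for trusses).** Let bars $[x_k^-,x_k^+]\subset\overline\Omega$ with distinct endpoints in $X\cup\partial\Omega$ and numbers $s_k>0$, $r_k\in\mathbb R$ define an admissible pair $\sigma=\sum s_k\sigma^{x_k^-,x_k^+}$, $q=\sum r_k\tau_k\mathcal H^1|_{[x_k^-,x_k^+]}$. Let $z=(u,w)$ be any maximizer of $L$ on $C$, extended by $0$ to $\partial\Omega$. Then the truss cost $\sum_k(s_k\ell_k+r_k^2\ell_k/s_k)$ equals $\min(\mathcal P)$ if and only if for every $k$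
$$\langle\Delta_ku,x_k^+-x_k^-\rangle+\tfrac14(\Delta_kw)^2=\ell_k^2\qquad\text{and}\qquad r_k=\frac{s_k\Delta_kw}{2\ell_k},$$
and then $(\sigma,q)$ is a minimizer. In particular no bar of such a truss joins two points of $\partial\Omega$.

*Proof.* Test equilibrium with smooth functions compactly supported in $\Omega$ that take the values $u_i$, $w_i$ at $x_i$. By (2), $\sum_ks_k\langle\Delta_ku,\tau_k\rangle=0$ and $\sum_kr_k\Delta_kw=L(z)=V$. For one bar, expanding the square,
$$\frac{s_k}{\ell_k}\Big(\ell_k^2-\langle\Delta_ku,x_k^+-x_k^-\rangle-\tfrac14(\Delta_kw)^2\Big)+\frac{\ell_k}{s_k}\Big(r_k-\frac{s_k\Delta_kw}{2\ell_k}\Big)^2=s_k\ell_k+\frac{r_k^2\ell_k}{s_k}-s_k\langle\Delta_ku,\tau_k\rangle-r_k\Delta_kw.$$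
Summing over $k$,
$$\sum_k\Big(s_k\ell_k+\frac{r_k^2\ell_k}{s_k}\Big)-V=\sum_k\left[\frac{s_k}{\ell_k}\Big(\ell_k^2-\langle\Delta_ku,x_k^+-x_k^-\rangle-\tfrac14(\Delta_kw)^2\Big)+\frac{\ell_k}{s_k}\Big(r_k-\frac{s_k\Delta_kw}{2\ell_k}\Big)^2\right].\tag{13}$$
The first bracket is $\ge0$ because $z\in C$ (for a bar with both ends on $\partial\Omega$ it is $\ell_k^2>0$). So all terms are $\ge0$, and the sum vanishes if and only if every term does. Finally $V=\min(\mathcal P)$ by Theorem 1, and the cost of $(\sigma,q)$ is at most the truss cost by subadditivity of $j$. $\square$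

**The two forces on a diameter.** Take $P>0$, $x_1=(d,0)$, $x_2=(-d,0)$, and $u_i=x_i$, $w_1=w_2=2\sqrt{R(R-d)}$. For $|y|=R$, $g_{i,y}\le0$ reads $d^2-\langle x_i,y\rangle+R(R-d)\le d^2-2\langle x_i,y\rangle+R^2$, i.e. $\langle x_i,y\rangle\le Rd$, which is true. And $g_{12}=4d^2+0-4d^2=0$. So $z\in C$ and $L(z)=4P\sqrt{R(R-d)}\le V$, while the truss of Section 3 shows $V=\min(\mathcal P)\le4P\sqrt{R(R-d)}$. That truss is therefore optimal. (For $P<0$ change the sign of $w$.)

**Corollary (one force).** If $f=P\delta_x$ with $x\in\Omega$, then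
$$\min(\mathcal P)=2|P|\max_{c\in\mathbb R^2}\big(\operatorname{dist}(c,\partial\Omega)^2-|c-x|^2\big)^{1/2},$$
the maximum being over those $c$ for which the bracket is nonnegative, and at most three bars suffice.

*Proof.* Put $c=x-u/2$. Then $|c-y|^2-|c-x|^2=|x-y-\frac u2|^2-\frac{|u|^2}4=|x-y|^2-\langle u,x-y\rangle$. So $z=(u,w)\in C$ means $\frac14w^2\le|c-y|^2-|c-x|^2$ for all $y\in\partial\Omega$, i.e. $\frac14w^2\le\operatorname{dist}(c,\partial\Omega)^2-|c-x|^2$. Maximizing $Pw$ over $(c,w)$ gives the formula, with the maximum attained since $C$ is compact; $c=x$ shows that the bracket can be nonnegative. Theorem 1 with $n=1$ gives $M\le3$. $\square$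

The square root is the height above $x$ of the hemisphere centered at $c$ with radius $\operatorname{dist}(c,\partial\Omega)$. For the disc of radius $R$ about $0$ the best $c$ is $0$. Indeed, if $c$ is outside the disc, then $\operatorname{dist}(c,\partial\Omega)=|c|-R<|c|-|x|\le|c-x|$ and the bracket is negative; if $|c|\le R$,
$$(R-|c|)^2-|c-x|^2=R^2-|x|^2-2R|c|+2\langle c,x\rangle\le R^2-|x|^2.$$
This gives $2|P|\sqrt{R^2-|x|^2}$ and settles the off-center force of Section 3: every chord through $x$ is optimal.

## 10. All dimensions and vector loads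

**Theorem 4.** Let $\Omega\subset\mathbb R^d$ be a bounded domain, $f=\sum P_j\delta_{x_j}$ with distinct $x_j\in\overline\Omega$ and $P_j\in\mathbb R^m\setminus\{0\}$, $q=(q^1,\dots,q^m)$ with $-\mathrm{div}\,q^\alpha=f^\alpha$, $-\mathrm{div}\,\sigma=0$ in $\Omega$, and cost $\int\mathrm{Tr}\,\sigma+\sum_\alpha\int\sigma^{-1}q^\alpha\cdot q^\alpha$. Then the minimum is attained by a truss-like $\sigma$ with at most $(d+m)n$ bars with endpoints in $\partial\Omega\cup X$, where $X$ is the set of the $n$ loaded points in $\Omega$.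

*Proof.* If $n=0$, take $\sigma=0$, $q=0$. Let $n\ge1$. We go through the proof of Theorem 1 and record what changes. Here $\sigma$ has values in symmetric positive semi-definite $d\times d$ matrices; the formula for $j$ and (3) hold with the same proof.

**Step 1: the program.** Now $z=(u_i,w_i)_i\in(\mathbb R^d\times\mathbb R^m)^n$. In $g_{i,y}$ and $g_{ij}$ replace $w_i^2$, $(w_i-w_j)^2$ by $|w_i|^2$, $|w_i-w_j|^2$; these functions are still convex. Put $L(z)=\sum_i\langle P_i,w_i\rangle$ and $V=\sup_CL$. The proof of Lemma 2 works along lines and uses $w$ only through these squares. In part (b) the inequality needed is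
$$|w_i-w_j|^2\le(|w_i|+|w_j|)^2\le(a+b)\Big(\frac{|w_i|^2}a+\frac{|w_j|^2}b\Big),$$
which is Cauchy–Schwarz. Part (c) gives $|u_i|\le D$, $|w_i|^2\le8D^2$.

**Step 2: multipliers and truss.** Lemma 3 uses only convexity, compactness of $T$, and $g_t(0)\le-c<0$; Carathéodory's theorem in $\mathbb R^{(d+m)n}$ gives $M\le(d+m)n$. In (8) the second product becomes $\frac12\langle\Delta_kw^*,\Delta_k\psi\rangle$ and the right side $\sum_i\langle P_i,\psi(x_i)\rangle$ for $\psi$ with values in $\mathbb R^m$; in (9) $(\Delta_kw^*)^2$ becomes $|\Delta_kw^*|^2$. Put $s_k=\lambda_k\ell_k$, $r_k=\frac12\lambda_k\Delta_kw^*\in\mathbb R^m$ and $q^\alpha=\sum_kr_k^\alpha\tau_k\mathcal H^1|_{[x_k^-,x_k^+]}$. Taking $\psi$ with only its $\alpha$-th component nonzero gives $-\mathrm{div}\,q^\alpha=f^\alpha$. The cost is at most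
$$\sum_k\Big(s_k\ell_k+\sum_\alpha\frac{(r_k^\alpha)^2\ell_k}{s_k}\Big)=\sum_k\lambda_k\Big(\ell_k^2+\tfrac14|\Delta_kw^*|^2\Big)=\sum_k\lambda_k\Big(\ell_k\langle\Delta_ku^*,\tau_k\rangle+\tfrac12|\Delta_kw^*|^2\Big)=V.$$

**Step 3: extension and smoothing.** Step 1 of Section 7 is unchanged: the comparison of $g_{i,y}$ with $g_{i,y_0}$ does not involve $w$. Identity (11) holds with $|\Delta w|^2$ in place of $(\Delta w)^2$. So $p(a)\mapsto(u(a),w(a))$ is 1-Lipschitz on $p(A)\subset\mathbb R^d$ and extends by Kirszbraun's theorem to $F=(F_1,F_2):\mathbb R^d\to\mathbb R^d\times\mathbb R^m$. The smoothing, the diffeomorphism $X^\varepsilon$ of $\mathbb R^d$ (contraction and invertibility of $I+DF_1^\varepsilon$), and (i) are the same. In (ii) the limit $h\to0$ gives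
$$e(u^\varepsilon)+\tfrac14\sum_\alpha\nabla w_\alpha^\varepsilon\otimes\nabla w_\alpha^\varepsilon\le I\quad\text{on }\mathbb R^d.$$
In (iii), $|\bar p-p_i|=|F_1(\bar p)-F_1(p_i)|$ and the 1-Lipschitz property again force $F_2(\bar p)=F_2(p_i)=w_i$, now in $\mathbb R^m$.

**Step 4: weak duality.** Let $(\sigma,q)$ be admissible with finite cost, $\mu$ dominate $|\sigma|+\sum_\alpha|q^\alpha|$, and let $S,b^\alpha$ be the densities. Then $\mathrm{Tr}\,S\ge S:e(u^\varepsilon)+\frac14\sum_\alpha S\nabla w_\alpha^\varepsilon\cdot\nabla w_\alpha^\varepsilon$, and (3) for each pair $(S,b^\alpha)$ with $\beta=\nabla w^\varepsilon_\alpha$ gives $\sum_\alpha j(S,b^\alpha)\ge\sum_\alpha\big(b^\alpha\cdot\nabla w_\alpha^\varepsilon-\frac14S\nabla w_\alpha^\varepsilon\cdot\nabla w_\alpha^\varepsilon\big)$. Adding, integrating and using equilibrium, the cost is at least $\sum_i\langle P_i,w^\varepsilon(x_i)\rangle$. Letting $\varepsilon\to0$ and then $\delta\to0$, it is at least $V$. With Step 2, the truss is a minimizer. $\square$
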